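# A saturation number that is unbounded until a greatest element is added

## 1. Adding a greatest element to a family that contains $[n]$

Throughout, $[n]=\{1,\dots,n\}$ with $n\ge 1$, and the power set $\mathcal P([n])$ and all its subfamilies are ordered by inclusion. We write $\subsetneq$ for strict inclusion.

**Definition (induced copy).** A poset $(\mathcal Q,\preceq)$ contains an induced copy of a poset $(\mathcal P,\preceq')$ if there is an injective $f:\mathcal P\to\mathcal Q$ with $x\preceq' y$ if and only if $f(x)\preceq f(y)$. We say "copy" for "induced copy", and "$\mathcal P$-free" for "containing no copy of $\mathcal P$".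

Incomparable elements must go to incomparable elements. For example, let $A_2$ be the antichain on two elements. A chain of sets contains no copy of $A_2$, however long the chain is.

**Definition (saturation).** Let $\mathcal P$ be a finite poset. A family $\mathcal F$ of subsets of $[n]$ is $\mathcal P$-saturated if it is $\mathcal P$-free and, for every $S\subseteq[n]$ with $S\notin\mathcal F$, the family $\mathcal F\cup\{S\}$ contains a copy of $\mathcal P$. The smallest size of a $\mathcal P$-saturated family of subsets of $[n]$ is the induced saturation number $\mathrm{sat}^*(n,\mathcal P)$.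

A $\mathcal P$-free family can always be extended greedily to a $\mathcal P$-saturated one: keep adding sets as long as the family stays $\mathcal P$-free. If $\mathcal P$ is nonempty we can start with the empty family, so saturated families exist and $\mathrm{sat}^*(n,\mathcal P)\le 2^n$. In particular, to show that $\mathrm{sat}^*(n,\mathcal P)$ is bounded it is enough to treat all large $n$. Also, the new copy in $\mathcal F\cup\{S\}$ must use $S$, because $\mathcal F$ has no copy.

*Example.* The $A_2$-saturated families are exactly the maximal chains of $\mathcal P([n])$. They have $n+1$ members, so $\mathrm{sat}^*(n,A_2)=n+1$.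

**Definition (adding a top).** $\dot{\mathcal P}$ is the poset obtained from $\mathcal P$ by adding a new element greater than all the rest.

*Example.* If $C_k$ is the chain with $k$ elements, then $\dot C_k=C_{k+1}$. The poset $\dot A_2$ has two incomparable elements below a third; we call it $\Lambda$.

How do the $\mathcal P$-saturated and the $\dot{\mathcal P}$-saturated families compare? There is one case in which the answer is immediate: when the family contains the whole set $[n]$, which can serve as the new top, and $\mathcal P$ has no top of its own.

**Proposition 1.** If $\mathcal P$ is a nonempty finite poset with no greatest element, the $\mathcal P$-saturated families on $[n]$ are exactly the $\dot{\mathcal P}$-saturated families containing $[n]$. Hence $\mathrm{sat}^*(n,\dot{\mathcal P})\le\mathrm{sat}^*(n,\mathcal P)$.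

*Proof.* If $[n]$ were in a copy of $\mathcal P$, it would be the greatest element of that copy. So $[n]$ lies in no copy of $\mathcal P$ in any family.

Let $\mathcal F$ be $\mathcal P$-saturated. Adding $[n]$ creates no copy of $\mathcal P$, so $[n]\in\mathcal F$. A copy of $\dot{\mathcal P}$ contains a copy of $\mathcal P$, so $\mathcal F$ is $\dot{\mathcal P}$-free. If $S\notin\mathcal F$, then $\mathcal F\cup\{S\}$ has a copy $K$ of $\mathcal P$. Since $[n]\notin K$, the set $[n]$ strictly contains every member of $K$, and $K\cup\{[n]\}$ is a copy of $\dot{\mathcal P}$ in $\mathcal F\cup\{S\}$. So $\mathcal F$ is $\dot{\mathcal P}$-saturated.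

Conversely, let $\mathcal F$ be $\dot{\mathcal P}$-saturated with $[n]\in\mathcal F$. A copy $K$ of $\mathcal P$ in $\mathcal F$ would avoid $[n]$, and $K\cup\{[n]\}$ would be a copy of $\dot{\mathcal P}$ in $\mathcal F$. So $\mathcal F$ is $\mathcal P$-free. If $S\notin\mathcal F$, then $\mathcal F\cup\{S\}$ contains a copy of $\dot{\mathcal P}$ and hence one of $\mathcal P$. So $\mathcal F$ is $\mathcal P$-saturated. $\square$

What changes in general? A $\dot{\mathcal P}$-saturated family need not contain $[n]$. Take $\mathcal P=A_2$, $n\ge2$, and let $\mathcal F$ consist of $\emptyset$ and all singletons. Only $\emptyset$ lies strictly below a singleton, so $\mathcal F$ is $\Lambda$-free; a set $S$ with $|S|\ge2$ lies above two singletons, so $\mathcal F\cup\{S\}$ has a copy of $\Lambda$. Thus $\mathcal F$ is $\Lambda$-saturated and $[n]\notin\mathcal F$. If we try to repair this by adding $[n]$, we create the copy of $\Lambda$ that saturation promised. In this example $\mathcal F$ has $n+1$ members, no fewer than a maximal chain. Could a family that leaves out $[n]$ be much smaller than every family that contains it?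

## 2. Boundedness of $\mathrm{sat}^*(n,\mathcal P)$ and of $\mathrm{sat}^*(n,\dot{\mathcal P})$

The following conjecture is posed in Maria-Romina Ivan and Sean Jaffe, "Gluing Posets and the Dichotomy of Poset Saturation Numbers", arXiv:2503.12223 (2025): for a finite poset $\mathcal P$, the number $\mathrm{sat}^*(n,\mathcal P)$ is bounded as a function of $n$ if and only if $\mathrm{sat}^*(n,\dot{\mathcal P})$ is bounded. It is false. Let $2C_2$ be the disjoint union of two 2-element chains: elements $p_1,q_1,p_2,q_2$ whose only strict relations are $p_1<q_1$ and $p_2<q_2$. For example, $\{1\}\subsetneq\{1,2\}$ and $\{3\}\subsetneq\{2,3\}$ form a copy of $2C_2$ in $\mathcal P([3])$, and together with $[3]$ a copy of $\dot{2C_2}$.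

**Theorem 1.**
(a) $n+1\le\mathrm{sat}^*(n,2C_2)\le 2n$ for all $n\ge2$. In particular $\mathrm{sat}^*(n,2C_2)$ is unbounded.
(b) $\mathrm{sat}^*(n,\dot{2C_2})\le 2^9=512$ for all $n$.

So the "if" direction of the conjecture fails for $\mathcal P=2C_2$.

**Theorem 2.**
(i) If $\mathcal P$ is a nonempty finite poset with no greatest element, the $\mathcal P$-saturated families on $[n]$ are exactly the $\dot{\mathcal P}$-saturated families containing $[n]$. Hence $\mathrm{sat}^*(n,\dot{\mathcal P})\le\mathrm{sat}^*(n,\mathcal P)$, so "only if" holds for such $\mathcal P$.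
(ii) For any $\mathcal P$: if $\mathcal F$ is $\mathcal P$-saturated and $[n]\notin\mathcal F$, then $\mathcal F\cup\{[n]\}$ is $\dot{\mathcal P}$-saturated. Consequently $2C_2$ with two new top elements added successively also has bounded saturation number ($\le 513$).
(iii) The conjecture holds for every $\mathcal P$ with $1\le|\mathcal P|\le3$. Hence $2C_2$ is a counterexample of the smallest possible size.

Part (i) is Proposition 1. The first sentence of (ii) is just as short, and we prove it now.

*Proof of the first sentence of (ii).* In a copy of $\dot{\mathcal P}$ in $\mathcal F\cup\{[n]\}$, the set $[n]$ can only be the greatest element. Deleting the greatest element therefore leaves a copy of $\mathcal P$ inside $\mathcal F$, which is impossible. So $\mathcal F\cup\{[n]\}$ is $\dot{\mathcal P}$-free. If $S\notin\mathcal F\cup\{[n]\}$, then $\mathcal F\cup\{S\}$ has a copy of $\mathcal P$; it avoids $[n]$ because $[n]\notin\mathcal F\cup\{S\}$. Adding $[n]$ on top gives a copy of $\dot{\mathcal P}$ in $\mathcal F\cup\{[n]\}\cup\{S\}$. $\square$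

We begin with the posets on at most three elements, which are the simplest cases and give Theorem 2(iii). They are the chains $C_1,C_2,C_3$; the antichains $A_2,A_3$; the poset $V$ (a minimum below two incomparable elements); its dual $\Lambda$; and $C_2+1$ (a 2-element chain plus an isolated point). For each we must decide boundedness before and after adding a top.

## 3. Chains and $C_2+1$: bounded before and after

**Chains.** We show that $\mathrm{sat}^*(n,C_k)$ is bounded for every $k\ge 1$; since $\dot C_k=C_{k+1}$, this settles all chains. For $C_1$ take the empty family: adding any set creates a copy of $C_1$. For $C_2$ take $\{\emptyset\}$: any other set lies above $\emptyset$. Let $k\ge3$ and $n\ge k-1$. Put $J=[n]\setminus[k-3]$, so $|J|\ge2$, and let $\mathcal F$ consist of all $C$ with $C\cap J\in\{\emptyset,J\}$. Treating $J$ as one point, $\mathcal F$ is a Boolean lattice of dimension $k-2$. It has $2^{k-2}$ members and its longest chains have $k-1$ elements, so it is $C_k$-free. Let $S\notin\mathcal F$, so $\emptyset\ne S\cap J\ne J$, and put $S_0=S\cap[k-3]$. Take a maximal chain from $\emptyset$ to $S_0$ in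 $\mathcal P([k-3])$, which has $|S_0|+1$ members, then $S$, then a maximal chain of $\mathcal F$ from $S_0\cup J$ to $[n]$, which has $k-3-|S_0|+1$ members. Altogether this is a chain of $(|S_0|+1)+1+(k-2-|S_0|)=k$ sets in $\mathcal F\cup\{S\}$.

This is the basic device for a bounded family: a block $J$ of elements that no member of the family splits. The number of sets that do not split $J$ does not depend on $n$ when $[n]\setminus J$ has fixed size, so all the work is in showing that every set splitting $J$ creates a copy.

**The poset $C_2+1$.** We show that it is bounded, using four sets. For $n\ge3$ let $\mathcal F=\{\emptyset,\{1\},[n]\setminus\{1\},[n]\}$. Every element of $C_2+1$ is incomparable to some other element, so $\emptyset$ and $[n]$ lie in no copy. Only two sets remain, so $\mathcal F$ is $(C_2+1)$-free. Let $S\notin\mathcal F$.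

- If $1\in S$, then $\{1\}\subsetneq S$. The set $[n]\setminus\{1\}$ is incomparable to $\{1\}$. It does not contain $S$, and it is not contained in $S$ because $S\ne[n]$. So we have a copy.
- If $1\notin S$, then $S\subsetneq[n]\setminus\{1\}$, and $\{1\}$ is incomparable to both, because $S\ne\emptyset$ and neither contains $1$.

So $\mathcal F$ is saturated. Since $C_2+1$ has no greatest element, Proposition 1 shows that $\dot{(C_2+1)}$ is bounded too.

## 4. Twin elements and a logarithmic lower bound

For the remaining posets we want lower bounds. If a family is very small, some two elements of $[n]$ are not separated by it, and we use them to disturb one member slightly.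

**Definition (twins).** Elements $i\ne j$ of $[n]$ are twins for $\mathcal F$ if every $C\in\mathcal F$ contains both or neither of them. Given twins, $\mathcal F_1$ denotes the members containing both and $\mathcal F_0$ those containing neither.

*Example.* In $\{\emptyset,\{1\},[n]\setminus\{1\},[n]\}$ any two of $2,\dots,n$ are twins.

If $|\mathcal F|<\log_2 n$, twins exist: the map $i\mapsto\{C\in\mathcal F:i\in C\}$ takes at most $2^{|\mathcal F|}<n$ values, so it is not injective. Given twins $i,j$, a set containing exactly one of them is not in $\mathcal F$.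

**Definition (twin pair).** A pair $p<q$ in $\mathcal P$ is a twin pair if every other $r$ satisfies $r<p\Leftrightarrow r<q$ and $r>p\Leftrightarrow r>q$.

*Example.* In $2C_2$ the pair $p_1<q_1$ is a twin pair, since $p_2,q_2$ are incomparable to both. In $V$, with minimum $m$ below $u$ and $w$, there is no twin pair: $w>m$ but $w\not>u$, and likewise with $u$ and $w$ exchanged.

**Lemma 2.** If $|\mathcal P|\ge2$ and $\mathcal P$ has no twin pair, then $\mathrm{sat}^*(n,\mathcal P)\ge\log_2n$.

*Proof.* It suffices to show that a $\mathcal P$-saturated family $\mathcal F$ has no twins. Suppose $i,j$ are twins. Since $|\mathcal P|\ge2$, one set alone is not a copy, so $\mathcal F\ne\emptyset$.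

**Step 1: a new set $S$ that sees $\mathcal F$ as a member $M$ does.** If $\mathcal F_1\ne\emptyset$, let $M$ be minimal in $\mathcal F_1$ and $S=M\setminus\{j\}$. Otherwise let $M$ be maximal in $\mathcal F=\mathcal F_0$ and $S=M\cup\{i\}$. In both cases $S$ contains $i$ and not $j$, so $S\notin\mathcal F$. We claim that for all $C\in\mathcal F\setminus\{M\}$
$$C\subsetneq S\Leftrightarrow C\subsetneq M,\qquad S\subsetneq C\Leftrightarrow M\subsetneq C. \tag{1}$$

First case. If $C\subsetneq S$ then $C\subsetneq M$, as $S\subseteq M$. If $C\subsetneq M$, then $C\in\mathcal F_0$ by minimality of $M$, so $j\notin C$ and $C\subseteq S$, and $C\ne S$ since $S\notin\mathcal F$. If $S\subsetneq C$, then $i\in C$, so $j\in C$, so $C\supseteq M$, and $C\ne M$. If $M\subsetneq C$ then $S\subsetneq C$.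

Second case. No member of $\mathcal F$ contains $i$, so none contains $S$; and none properly contains $M$ by maximality. So the second equivalence holds. If $C\subsetneq S$, then $i\notin C$ gives $C\subseteq M$, and $C\ne M$. If $C\subsetneq M$ then $C\subsetneq S$.

**Step 2: the contradiction.** Let $K\ni S$ be a copy of $\mathcal P$ in $\mathcal F\cup\{S\}$. If $M\notin K$, then by (1) replacing $S$ by $M$ gives a copy of $\mathcal P$ in $\mathcal F$, a contradiction. If $M\in K$, then $S$ and $M$ are comparable and by (1) every other member of $K$ relates to $S$ exactly as to $M$. So $S$ and $M$ form a twin pair in $K$, a contradiction. $\square$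

**Corollary 3.** The posets $A_2$, $A_3$, $V$ and $\dot A_2=\Lambda$, $\dot A_3$, $\dot V$ all have unbounded saturation number.

*Proof.* None has a twin pair. Antichains have no comparable pairs, and $V$ was checked. In $\dot A_2$ and $\dot A_3$, with top $t$ and minimal elements $l_1,l_2,\dots$, the pair $l_1<t$ fails because $l_2<t$ and $l_2\not<l_1$; by symmetry so do the others. In $\dot V$, with $m<u,w<t$: the pair $m<u$ fails because $w>m$ and $w\not>u$; the pair $u<t$ fails because $w<t$ and $w\not<u$; the pair $m<t$ fails because $w<t$ and $w\not<m$; exchange $u,w$ for the rest. Apply Lemma 2. $\square$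

Chains, $C_2+1$, $A_2$, $A_3$ and $V$ are now settled. For $\Lambda$ we know that it is unbounded, but $\dot\Lambda$ has a twin pair and needs a separate argument.

## 5. The poset $\dot\Lambda$

Let $\dot\Lambda$ have elements $l_1,l_2<h<t$. Here $h<t$ is a twin pair, and it is the only one: $l_1<h$ and $l_1<t$ fail because of $l_2$, and symmetrically for $l_2$.

**Proposition 4.** $\mathrm{sat}^*(n,\dot\Lambda)\ge\log_2n$.

*Proof.* Suppose $\mathcal F$ is $\dot\Lambda$-saturated with twins $i,j$. Since $|\dot\Lambda|=4$, $\mathcal F\ne\emptyset$.

**Step 1: if $\mathcal F_1\ne\emptyset$, it is an antichain.** Let $M$ be any minimal member of $\mathcal F_1$ and $S=M\setminus\{j\}$. The proof of Lemma 2 shows that a copy of $\dot\Lambda$ in $\mathcal F\cup\{S\}$ contains $M$ too, and that $S\subsetneq M$ is a twin pair in it. So $S$ plays $h$ and $M$ plays $t$. Hence two incomparable members of $\mathcal F$ lie strictly below $M$; by minimality of $M$ they are in $\mathcal F_0$. If some $C\in\mathcal F$ satisfied $C\supsetneq M$, these two sets with $M$ and $C$ would form a $\dot\Lambda$ in $\mathcal F$. So nothing in $\mathcal F$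 lies strictly above a minimal member of $\mathcal F_1$. Every member of $\mathcal F_1$ contains a minimal one, so every member is minimal and $\mathcal F_1$ is an antichain. We have also seen that $\mathcal F_0\ne\emptyset$.

**Step 2: contradiction if $\mathcal F_1\ne\emptyset$.** Let $L$ be minimal in $\mathcal F_0$ and $S=L\cup\{i\}$; then $S\notin\mathcal F$. If $C\in\mathcal F$ and $C\subsetneq S$, then $j\notin C$, so $C\in\mathcal F_0$ and $C\subseteq L$, whence $C=L$. If $C\in\mathcal F$ and $C\supsetneq S$, then $i\in C$, so $C\in\mathcal F_1$. Consider a copy of $\dot\Lambda$ in $\mathcal F\cup\{S\}$; it uses $S$. The set $S$ is not $h$ or $t$, since these have at least two elements below them. If $S$ is $l_1$ or $l_2$, then $h\subsetneq t$ both lie in $\mathcal F_1$, against Step 1.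

**Step 3: contradiction if $\mathcal F_1=\emptyset$.** Let $L$ be minimal in $\mathcal F=\mathcal F_0$ and $S=L\cup\{i\}\notin\mathcal F$. No member of $\mathcal F$ contains $i$, so nothing in $\mathcal F$ is above $S$; and as before only $L$ is strictly below $S$. In a copy of $\dot\Lambda$ containing $S$, the set $S$ would be maximal, so it would be $t$ and have three elements below it. So $S$ lies in no copy, a contradiction.

Hence a $\dot\Lambda$-saturated family has no twins, and its size is at least $\log_2 n$. $\square$

Together with Section 3 and Corollary 3 this proves that the conjecture holds for all $\mathcal P$ with $1\le|\mathcal P|\le3$. Once Theorem 1 is proved, the 4-element poset $2C_2$ is a smallest counterexample, and Theorem 2(iii) is complete. (The empty poset is outside the question: every family contains a copy of it, so no family is saturated for it.)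

The poset $2C_2$ has twin pairs, so Lemma 2 gives nothing for it. We need to understand $2C_2$-free families directly.

## 6. Strict down-sets, and $\mathrm{sat}^*(n,2C_2)$ between $n+1$ and $2n$

The next lemma reduces recognizing a $2C_2$ to two conditions instead of many. It will be used in every later step.

**Lemma 5.** Let $u,v,u',v'$ be sets with $u\subsetneq v$, $u'\subsetneq v'$, $u\not\subsetneq v'$ and $u'\not\subsetneq v$. Then they form a copy of $2C_2$ with chains $u\subsetneq v$ and $u'\subsetneq v'$.

*Proof.* We must show that each of $u,v$ is incomparable to each of $u',v'$ (and in particular distinct from it). The hypotheses are symmetric under exchanging primed and unprimed sets.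

- $v'\ne u$: otherwise $u'\subsetneq v'=u\subsetneq v$. Hence $u\not\subseteq v'$, and symmetrically $u'\not\subseteq v$.
- $u\not\subseteq u'$ and $v\not\subseteq v'$: each would give $u\subseteq v'$. Symmetrically $u'\not\subseteq u$ and $v'\not\subseteq v$.
- $v'\not\subseteq u$: otherwise $u'\subsetneq v'\subseteq u\subsetneq v$. Symmetrically $v\not\subseteq u'$. $\square$

For a family $\mathcal F$ and $y\in\mathcal F$ put $D(y)=\{C\in\mathcal F:C\subsetneq y\}$, the strict down-set of $y$.

**Corollary 6.** $\mathcal F$ is $2C_2$-free if and only if the sets $D(y)$, $y\in\mathcal F$, are linearly ordered by inclusion.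

*Proof.* If $u\subsetneq v$, $u'\subsetneq v'$ is a copy, then $u\in D(v)\setminus D(v')$ and $u'\in D(v')\setminus D(v)$, so $D(v)$ and $D(v')$ are not comparable. Conversely, if $D(v)$ and $D(v')$ are not comparable, choose $u\in D(v)\setminus D(v')$ and $u'\in D(v')\setminus D(v)$ and apply Lemma 5. $\square$

*Example.* Let $n=3$ and $\mathcal F=\{\emptyset,[1],[2],[3],\{2\},\{3\}\}$. The strict down-sets are $D(\emptyset)=\emptyset$, $D(y)=\{\emptyset\}$ for the three singletons, $D([2])=\{\emptyset,\{1\},\{2\}\}$, and $D([3])=\mathcal F\setminus\{[3]\}$. They form a chain, so $\mathcal F$ is $2C_2$-free.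

We now prove Theorem 1(a).

**Step 1: $\emptyset\in\mathcal F$.** Let $\mathcal F$ be $2C_2$-saturated. Every element of $2C_2$ is incomparable to some other element, while $\emptyset$ is comparable to every set. So $\emptyset$ lies in no copy, and by saturation $\emptyset\in\mathcal F$.

**Step 2: for each $i$, a candidate set $S_i$ that contains $i$.** We use the linear order to go as high as possible without meeting $i$. Fix $i\in[n]$ and let $\mathcal F_0^{(i)}=\{C\in\mathcal F:i\notin C\}$. Among the down-sets $D(y)$, $y\in\mathcal F$, with $D(y)\subseteq\mathcal F_0^{(i)}$, there is at least one, namely $D(\emptyset)=\emptyset$; they form a chain by Corollary 6. Let $D_i^*$ be the largest, let $W_i=\bigcup D_i^*$ be the union of its members, so $i\notin W_i$, and let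
$$S_i=W_i\cup\{i\}. \tag{2}$$
In the example above, $D_1^*=D_2^*=\{\emptyset\}$ and $S_1=\{1\}$, $S_2=\{2\}$, while $D_3^*=D([2])$, $W_3=\{1,2\}$ and $S_3=[3]$. All three are in $\mathcal F$, and the next step shows that this always happens.

**Step 3: $S_i\in\mathcal F$.** Write $S,W,D^*$ for $S_i,W_i,D_i^*$ and suppose $S\notin\mathcal F$. Then $\mathcal F\cup\{S\}$ has a copy $u\subsetneq v$, $u'\subsetneq v'$ of $2C_2$ using $S$, and we may name the chains so that $S\in\{u,v\}$. Then $u',v'\in\mathcal F$. The goal in both cases is
$$D^*\subsetneq D(v'), \tag{3}$$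
where $D$ is taken in $\mathcal F$. Indeed, (3) and the maximality of $D^*$ give $D(v')\not\subseteq\mathcal F_0^{(i)}$, so some member of $D(v')$ contains $i$, and $i\in v'$. Also $D^*\subseteq D(v')$ gives $W\subseteq v'$. So (3) implies $S\subseteq v'$.

- Let $S=u$. Then $v\in\mathcal F$ and $W\subseteq S\subsetneq v$, so every member of $D^*$ is strictly contained in $v$, that is, $D^*\subseteq D(v)$. Since $u'\in D(v')\setminus D(v)$, linearity gives $D(v)\subsetneq D(v')$. So (3) holds and $u=S\subseteq v'$, contradicting incomparability.
- Let $S=v$. Members of $D^*$ are contained in $W\subseteq S$, and $u'\not\subseteq S$, so $u'\notin D^*$. But $u'\in D(v')$, so $D(v')\not\subseteq D^*$. Since $D^*$ is itself one of the sets $D(y)$, linearity gives (3). So $u\subseteq S\subseteq v'$, contradicting incomparability.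

**Step 4: the $S_i$ are distinct.** Suppose $S_i=S_k$ with $i\ne k$. Then $i\in W_k$ and $k\in W_i$. By linearity and symmetry assume $D_i^*\subseteq D_k^*$. Since $k\in W_i$, some $C\in D_i^*\subseteq D_k^*$ contains $k$, but no member of $D_k^*$ contains $k$. This is a contradiction.

So $\mathcal F$ contains $\emptyset$ and the $n$ distinct nonempty sets $S_1,\dots,S_n$, and $|\mathcal F|\ge n+1$.

**Step 5: a saturated family with $2n$ members.** Let $n\ge2$ and
$$\mathcal F=\{[k]:0\le k\le n\}\cup\{\{k\}:2\le k\le n\}.$$
Then $|\mathcal F|=(n+1)+(n-1)=2n$. We have $D(\emptyset)=\emptyset$, $D(y)=\{\emptyset\}$ for every singleton $y$, and $D([k])=\{[j]:j<k\}\cup\{\{j\}:2\le j\le k\}$ for $k\ge2$, which contains $\emptyset$ and increases with $k$. These are linearly ordered, so $\mathcal F$ is $2C_2$-free by Corollary 6.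

Let $S\notin\mathcal F$ and $m=\max S$. Then $|S|\ge2$ and $S$ is not an initial segment $[k]$, so $m\ge3$.

- If some $t$ with $2\le t<m$ is missing from $S$, consider $\{m\}\subsetneq S$ and $\{t\}\subsetneq[t]$. We have $m\notin[t]$ and $t\notin S$, so Lemma 5 gives a copy.
- Otherwise $\{2,\dots,m\}\subseteq S$; as $S\ne[m]$, we get $S=\{2,\dots,m\}$. Consider $\{m\}\subsetneq S$ and $\{1\}\subsetneq[2]$. Since $m\notin[2]$ and $1\notin S$, Lemma 5 gives a copy.

This proves Theorem 1(a). $\blacksquare$

## 7. Why a bounded $\dot{2C_2}$-saturated family leaves out $[n]$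

The sensible first attempt on $\dot{2C_2}$ is the device of Section 3: take a block of elements that is never split, and put $[n]$ in the family as the common top. The attempt stops exactly at the sets $S_i$ of (2). If a $\dot{2C_2}$-saturated family contains $[n]$, it is $2C_2$-saturated by Proposition 1, so it contains $S_i$ for every $i$. It has no twins at all: if $j\ne i$ were a twin of $i$, then $i\in S_i$ would give $j\in S_i$, so $j\in W_i$, so a member of $D_i^*$ would contain $j$ and not $i$. In other words, whatever block we choose, some set $S_i$ splits it and creates no copy.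

So let $\mathcal G$ be $\dot{2C_2}$-saturated with $|\mathcal G|\le n$. Then $[n]\notin\mathcal G$. Adding $[n]$ creates a copy of $\dot{2C_2}$ with top $[n]$. Hence $\mathcal G$ contains a copy of $2C_2$, and no member of $\mathcal G$ lies strictly above all four of its sets. Now the strict down-sets of $\mathcal G$ are not linearly ordered globally, and this is where the proof in Section 6 loses its grip. They are linearly ordered only locally, among the members strictly below any one member.

This suggests a shape for $\mathcal G$. Write $[n]=N\sqcup I$, where $N$ is a fixed finite set and $I$ is a block that is not to be split. Use several maximal members $T^+=T\cup I$ with $T\subsetneq N$, such that below each of them the strict down-sets form a chain. A set $S$ that splits $I$ must then create a copy in one of two ways. Either $S$ contains a $2C_2$ and is itself the top, or $S$ lies below some $T^+$ and breaks the linear order there. By Lemma 5 it can break the order by having a new down-set $D(S)$ that crosses an old one, or by joining some old down-sets and not others so that two of them now cross. These will be Types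 I and II below.

## 8. The family $\mathcal F$ on eight elements and a block

For $n\le9$, Theorem 1(b) is trivial, since there are at most $2^9$ subsets. Let $n\ge10$ and write $[n]=N\sqcup I$ with $N=\{a,a',x,x',b,b',z,z'\}$, so $|I|\ge2$. Put
$$A=\{a,a'\},\quad X=\{x,x'\},\quad B=\{b,b'\},\quad Z=\{z,z'\},$$
and write $Ax=A\cup\{x\}$, and so on. For $C\subseteq N$ let $C^+=C\cup I$; in particular $\emptyset^+=I$. The sets with $I$ attached come from
$$Y_1=N\setminus\{x',b'\},\quad Y_2=N\setminus\{x,b\},\quad Y_3=N\setminus\{z',a'\},\quad Y_4=N\setminus\{z,a\},$$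
$$U_1=A\cup X,\qquad U_2=B\cup Z,$$
$$T_s=N\setminus\{s\}\ (s\in\{a,a',b,b'\}),\qquad T_X=N\setminus X,\qquad T_Z=N\setminus Z.$$
Let $\mathcal V$ consist of the nine sets that are the union of one of $\{x,x'\},\{x',b\},\{x,b'\}$ and one of $\{z,z'\},\{z',a\},\{z,a'\}$. Put
$$\mathcal L=\{A,Ax,Ax',B,Bz,Bz'\}\cup\mathcal V,$$
$$\mathcal R=\{\emptyset,Y_1,Y_2,Y_3,Y_4,U_1,U_2\}\cup\{T_a,T_{a'},T_b,T_{b'},T_X,T_Z\},$$
$$\mathcal F=\mathcal L\cup\{C^+:C\in\mathcal R\}.$$

No member of $\mathcal F$ splits $I$. The pieces have these roles. The pairs $A\subsetneq Ax$ and $B\subsetneq Bz$ are the $2C_2$ that has no top in $\mathcal F$. The six sets $T^+$ are the maximal members. The sets $Y_k^+$ and $U_k^+$ sit between, to be crossed.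

**Properties of $\mathcal V$.** We collect what we need. Every $p\in\mathcal V$

- (V1) contains neither $A$ nor $B$: each half contains at most one element of $A\cup B$, the first half only from $B$ and the second only from $A$;
- (V2) meets both $X$ and $Z$, so $p\not\subseteq U_1$ and $p\not\subseteq U_2$;
- (V3) meets each of the four pairs $\{x',b'\},\{x,b\},\{z',a'\},\{z,a\}$, so $p\not\subseteq Y_1,\dots,Y_4$: each of $\{x,x'\},\{x',b\},\{x,b'\}$ meets the first two pairs, and each of $\{z,z'\},\{z',a\},\{z,a'\}$ meets the last two;
- (V4) has size 4, so $\mathcal V$ is an antichain.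

Moreover:

- (V5) If $S_0\subseteq N$ contains neither $A$ nor $B$ and meets all four pairs, then $S_0$ contains some $p\in\mathcal V$.

To prove (V5), we find the first half in $S_0$. If $x,x'\in S_0$, use $\{x,x'\}$. If $x'\in S_0$ and $x\notin S_0$, then $b\in S_0$ because $S_0$ meets $\{x,b\}$; use $\{x',b\}$. If $x'\notin S_0$, then $b'\in S_0$ because $S_0$ meets $\{x',b'\}$; so $b\notin S_0$ because $B\not\subseteq S_0$; so $x\in S_0$ because $S_0$ meets $\{x,b\}$; use $\{x,b'\}$. For the second half, replace $x,x',b,b'$ by $z,z',a,a'$ and $B$ by $A$ in this argument. So $\mathcal V$ consists precisely of the minimal sets that contain neither $A$ nor $B$ and lie in no $Y_k$.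

It follows that the only strict inclusions within $\mathcal L$ are $A\subsetneq Ax,Ax'$ and $B\subsetneq Bz,Bz'$. Indeed, a member of $\mathcal V$ contains none of the other six sets by (V1), and is too large to be contained in one of them; $\mathcal V$ is an antichain; and a set among $A,Ax,Ax'$ is disjoint from each of $B,Bz,Bz'$.

*Why $\mathcal V$ is there.* Suppose we leave out $\mathcal V$, and let $S$ split $I$ with $S\cap N=X\cup Z$. Every remaining member of $\mathcal L$ contains $A$ or $B$, so none lies in $S$; and no $C^+$ lies in $S$, because $I\not\subseteq S$. The members above $S$ are those $C^+$ with $X\cup Z\subseteq C$; as $X\cup Z$ meets all four pairs and lies in neither $U_1$ nor $U_2$, these are $T_a^+,T_{a'}^+,T_b^+,T_{b'}^+$, an antichain. In a copy of $\dot{2C_2}$ every element either has something below it or has two comparable elements above it. So $S$ would lie in no copy. The sets in $\mathcal V$ supply something below such $S$.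

**Symmetries.** The permutations $\tau=(a\,b)(a'\,b')(x\,z)(x'\,z')$ and $\rho=(x\,x')(b\,b')$ of $N$ preserve $\mathcal L$ and $\mathcal R$. For $\tau$: it swaps $A\leftrightarrow B$, $X\leftrightarrow Z$, $Ax\leftrightarrow Bz$, $Ax'\leftrightarrow Bz'$, $Y_1\leftrightarrow Y_3$, $Y_2\leftrightarrow Y_4$, $U_1\leftrightarrow U_2$, $T_a\leftrightarrow T_b$, $T_{a'}\leftrightarrow T_{b'}$, $T_X\leftrightarrow T_Z$, and it maps the lists $\{x,x'\},\{x',b\},\{x,b'\}$ and $\{z,z'\},\{z',a\},\{z,a'\}$ to each other. For $\rho$: it swaps $Ax\leftrightarrow Ax'$, $Y_1\leftrightarrow Y_2$, $T_b\leftrightarrow T_{b'}$ and $\{x',b\}\leftrightarrow\{x,b'\}$, and fixes all other sets named so far as sets, including $A,B,X,Z,Y_3,Y_4,U_1,U_2$; so it permutes $\mathcal V$. Extended by the identity on $I$, they give automorphisms of $\mathcal P([n])$ that preserve $\mathcal F$. The group they generate is transitive on $\{Y_1,\dots,Y_4\}$ (from $Y_1$, $\rho$ leads to $Y_2$, and $\tau$ leads from these to $Y_3$ and $Y_4$) and on $\{T_a,T_{a'},T_b,T_{b'}\}$ (from $T_{b'}$, $\rho$ leads to $T_b$, and $\tau$ leads from these to $T_{a'}$ and $T_a$).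

**Definition (bad set).** A set $S_0\subseteq N$ is bad if $A\cup B\subseteq S_0$ and $S_0$ meets both $X$ and $Z$.

*Example.* $A\cup B\cup\{x,z\}$ is bad; $T_X$ and $T_{b'}$ are not. Badness is preserved by $\tau$ and $\rho$.

A set that is not bad either misses an element of $A\cup B$, or misses all of $X$ or all of $Z$. So it is contained in one of the six sets $T_a,T_{a'},T_b,T_{b'},T_X,T_Z$. Since $U_1=A\cup X$, the set $S_0\cup U_1$ is bad only if $B\subseteq S_0$ and $S_0$ meets $Z$. Hence
$$\text{if not both } B\subseteq S_0 \text{ and } S_0\cap Z\ne\emptyset,\ \text{ then } S_0\cup U_1\subseteq T \text{ for one of the six sets } T, \tag{4}$$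
and symmetrically for $A$, $X$, $U_2$ in place of $B$, $Z$, $U_1$.

## 9. $\mathcal F$ is $\dot{2C_2}$-free

**Step 1: it suffices to look strictly below each $T^+$.** Every member of $\mathcal F$ is contained in some $T^+$, where $T$ is one of the six. Indeed $A,Ax,Ax',Y_1,U_1\subseteq T_{b'}$; $B,Bz,Bz',Y_3,U_2\subseteq T_{a'}$; $Y_2\subseteq T_b$; $Y_4\subseteq T_a$; each $p\in\mathcal V$ misses $b$ or $b'$; $\emptyset^+$ is in all $T^+$; and the $T^+$ themselves are clear. If $\mathcal F$ had a copy of $\dot{2C_2}$, its greatest element would be contained in some $T^+$, and the other four sets would be a $2C_2$ in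
$$\mathcal F_{<T}=\{C\in\mathcal F:C\subsetneq T^+\}.$$
So we show that each $\mathcal F_{<T}$ is $2C_2$-free. By Corollary 6 it suffices that its strict down-sets are linearly ordered, and by symmetry we may take $T=T_{b'}$ or $T=T_X$.

**Step 2: $T=T_{b'}$.** The members of $\mathcal F_{<T}$ are the members of $\mathcal F$ without $b'$, other than $T^+$ itself. They are $A,Ax,Ax'$, the $p\in\mathcal V$ with $b'\notin p$, and $\emptyset^+,Y_1^+,U_1^+$; the sets $B,Bz,Bz',Y_2,Y_3,Y_4,U_2$ and the other five $T$'s contain $b'$. The strict down-sets are:

- $\emptyset$ for $A$, for the $p$'s and for $\emptyset^+$, by the list of inclusions in $\mathcal L$ and because members of $\mathcal L$ are nonempty subsets of $N$ and so neither lie in $I$ nor contain $I$;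
- $\{A\}$ for $Ax$ and $Ax'$;
- $\{A,Ax,\emptyset^+\}$ for $Y_1^+$: here $Ax'\not\subseteq Y_1$ and $U_1\not\subseteq Y_1$ since $x'\notin Y_1$, and $p\not\subseteq Y_1$ by (V3);
- $\{A,Ax,Ax',\emptyset^+\}$ for $U_1^+$: here $p\not\subseteq U_1$ by (V2), and $Y_1\not\subseteq U_1$ since $b\in Y_1$.

Each is contained in the next.

**Step 3: $T=T_X$.** The members are those disjoint from $X$, other than $T^+$: they are $A,B,Bz,Bz',\emptyset^+,U_2^+$. All others meet $X$: $Ax$, $Ax'$ and $U_1$ clearly; each $p$ by (V2); $Y_1\ni x$, $Y_2\ni x'$, and $Y_3,Y_4\supseteq X$; and the other five $T$'s contain $X$. The strict down-sets are $\emptyset$ for $A,B,\emptyset^+$; $\{B\}$ for $Bz,Bz'$; and $\{B,Bz,Bz',\emptyset^+\}$ for $U_2^+$, since $A\not\subseteq U_2$. They are linearly ordered. So $\mathcal F$ is $\dot{2C_2}$-free.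

## 10. Every set that splits $I$ creates a copy

Let $S\subseteq[n]$ with $\emptyset\ne S\cap I\ne I$, and put $S_0=S\cap N$. The comparisons of $S$ with $\mathcal F$ depend only on $S_0$. For $C\in\mathcal L$ we have $C\subsetneq S$ if and only if $C\subseteq S_0$, and $S\not\subseteq C$, because $S$ meets $I$ and $C$ does not. For $C\in\mathcal R$ we have $S\subsetneq C^+$ if and only if $S_0\subseteq C$, and $C^+\not\subseteq S$, because $I\not\subseteq S$. The aim is a copy of $\dot{2C_2}$ in $\mathcal F\cup\{S\}$.

**Step 1: two types of copies.** In both, $V,W\in\{Y_1,\dots,Y_4,U_1,U_2\}$ and $T$ is one of the six $T$'s, with $T^+$ as greatest element.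

*Type I$(p,V)$*, with chains $p\subsetneq S$ and $\emptyset^+\subsetneq V^+$. It is valid if
$$p\in\mathcal L,\quad p\subseteq S_0,\quad p\not\subseteq V,\quad S_0\cup V\subseteq T.$$
Indeed the two chains are strict inclusions, $p\not\subseteq V^+$ because $p\subseteq N$ and $p\not\subseteq V$, and $\emptyset^+=I\not\subseteq S$. So Lemma 5 gives a $2C_2$.

*Type II$(V;q,W)$*, with chains $S\subsetneq V^+$ and $q\subsetneq W^+$. It is valid if
$$q\in\mathcal L,\quad S_0\subseteq V,\quad q\subseteq W,\quad q\not\subseteq V,\quad S_0\not\subseteq W,\quad V\cup W\subseteq T.$$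
Indeed the two chains are strict inclusions, $S\not\subseteq W^+$ because $S_0\not\subseteq W$, and $q\not\subseteq V^+$ because $q\not\subseteq V$. Again Lemma 5 applies.

In both types all four sets are strictly contained in $T^+$. For $S$ and the subsets of $N$ this holds because they do not contain $I$ and their parts in $N$ lie in $T$ ($p\subseteq S_0$, $q\subseteq W$, and in Type II $S_0\subseteq V$). For $\emptyset^+$ it is clear. For $V^+$ and $W^+$ it holds because none of $Y_1,\dots,Y_4,U_1,U_2$ equals one of the six $T$'s.

The two symmetries preserve $\mathcal F$ and map sets that split $I$ to sets that split $I$. So we may replace $S$ by its image whenever convenient.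

**Step 2: $S_0$ bad (Case 0).** Choose $x^*\in X\cap S_0$ and $z^*\in Z\cap S_0$. Then $A\subsetneq Ax^*$ and $B\subsetneq Bz^*$ are in $\mathcal F$, strictly contained in $S$. As $Ax^*$ and $Bz^*$ are disjoint, these form a $2C_2$, and $S$ is the greatest element of a copy.

From now on $S_0$ is not bad.

**Step 3: $S_0=\emptyset$ (Case 1).** Then $S\subsetneq I=\emptyset^+$ and $A\subsetneq Ax$. Nonempty subsets of $I$ are incomparable to nonempty subsets of $N$, so this is a $2C_2$, and all four sets lie strictly below $T_{b'}^+$.

**Step 4: $S_0$ contains $A$ or $B$.** If $S_0$ contains both, then, not being bad, it misses $Z$ or $X$, and we are in Case 2 or its image under $\tau$. If it contains exactly one of them, we may assume by $\tau$ that it contains $A$ and not $B$. Then it is in the image of Case 2 if $S_0\cap X=\emptyset$, and in Case 3 otherwise.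

*Case 2: $B\subseteq S_0$ and $S_0\cap Z=\emptyset$* (or, applying $\tau$, $A\subseteq S_0$ and $S_0\cap X=\emptyset$). By (4), $S_0\cup U_1\subseteq T$ for some $T$. Since $B\not\subseteq U_1$, Type I$(B,U_1)$ applies.

*Case 3: $A\subseteq S_0$, $S_0\cap X\ne\emptyset$, $B\not\subseteq S_0$.* These conditions are preserved by $\rho$, which swaps $b$ and $b'$, so we may assume $b'\notin S_0$.

- If $x'\in S_0$, use Type I$(Ax',Y_1)$ with $T=T_{b'}$: $Ax'\subseteq S_0$, $x'\notin Y_1$, and $b'\notin S_0\cup Y_1$.
- If $x'\notin S_0$, then $x\in S_0$ and $S_0\subseteq N\setminus\{x',b'\}=Y_1$. If $S_0\not\subseteq U_1$, use Type II$(Y_1;Ax',U_1)$ with $T=T_{b'}$: $Ax'\subseteq U_1$, $x'\notin Y_1$, and $b'\notin Y_1\cup U_1$. If $S_0\subseteq U_1=A\cup X$, then $S_0=Ax$. Use Type I$(Ax,Y_2)$ with $T=T_b$: $x\notin Y_2$ and $b\notin S_0\cup Y_2$.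

**Step 5: $S_0\ne\emptyset$ contains neither $A$ nor $B$.** Two cases remain.

*Case 4: $S_0\supseteq p$ for some $p\in\mathcal V$.* Since $B\not\subseteq S_0$, (4) gives $S_0\cup U_1\subseteq T$ for some $T$. By (V2), $p\not\subseteq U_1$. So Type I$(p,U_1)$ applies.

*Case 5: $S_0$ contains no $p\in\mathcal V$.* By (V5), $S_0$ misses one of the four pairs, that is, $S_0\subseteq Y_k$ for some $k$. The conditions of Case 5 are preserved by $\tau$ and $\rho$, which act transitively on the $Y_k$, so we may assume $S_0\subseteq Y_1$.

- If $S_0\not\subseteq U_1$, use Type II$(Y_1;Ax',U_1)$ with $T=T_{b'}$, as in Case 3.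
- If $S_0\subseteq U_1$, then $S_0\not\subseteq U_2$, because $S_0\ne\emptyset$ and $U_1\cap U_2=\emptyset$. Also $S_0$ misses $Z$, and it misses $a'$ or $a$. If $a'\notin S_0$, then $S_0\subseteq N\setminus\{z',a'\}=Y_3$. Use Type II$(Y_3;Bz',U_2)$ with $T=T_{a'}$: $Bz'\subseteq U_2$, $z'\notin Y_3$, and $a'\notin Y_3\cup U_2$. If $a\notin S_0$, then $S_0\subseteq N\setminus\{z,a\}=Y_4$. Use Type II$(Y_4;Bz,U_2)$ with $T=T_a$: $Bz\subseteq U_2$, $z\notin Y_4$, and $a\notin Y_4\cup U_2$.

So in every case $\mathcal F\cup\{S\}$ contains a copy of $\dot{2C_2}$.

## 11. Completing $\mathcal F$, and adding a second top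

**Proof of Theorem 1(b).** The family $\mathcal F$ itself need not be saturated, but it already takes care of all sets that split $I$. Starting from $\mathcal F$, add sets $C$ with $C\cap I\in\{\emptyset,I\}$ as long as the family stays $\dot{2C_2}$-free, and let $\mathcal G$ be the result. By Section 9 the process starts from a $\dot{2C_2}$-free family, so $\mathcal G$ is $\dot{2C_2}$-free. Let $S\notin\mathcal G$. If $S\cap I\in\{\emptyset,I\}$, then $\mathcal G\cup\{S\}$ contains a copy of $\dot{2C_2}$, because the process has stopped. If $S$ splits $I$, then $\mathcal F\cup\{S\}\subseteq\mathcal G\cup\{S\}$ contains a copy by Section 10. So $\mathcal G$ is $\dot{2C_2}$-saturated. Its members do not split $I$, and there are $2^8\cdot2=2^9$ such sets, so $|\mathcal G|\le2^9=512$. For $n\le9$ the bound is trivial. $\blacksquare$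

With Theorem 1(a), $\mathrm{sat}^*(n,2C_2)$ is unbounded while $\mathrm{sat}^*(n,\dot{2C_2})$ is bounded, so the conjecture is disproved, and the proof of Theorem 2(iii) is complete.

**Proof of the consequence in Theorem 2(ii).** For $n\le9$ there are at most $512$ sets. Let $n\ge10$ and let $\mathcal G$ be the family just built. It contains $A\subsetneq Ax$ and $B\subsetneq Bz$, which with $[n]$ would form a copy of $\dot{2C_2}$. Hence $[n]\notin\mathcal G$. Apply the first sentence of Theorem 2(ii) with $\mathcal P=\dot{2C_2}$: the family $\mathcal G\cup\{[n]\}$ is saturated for $2C_2$ with two new top elements added successively, and it has at most $513$ members. $\blacksquare$
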